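# A large field of cardinality $\aleph_1$ with no gt-henselian topology

Throughout, $p$ is $0$ or a prime, and $\ell\neq p$ is a prime. On a first pass you may take $p=0$ and $\ell=2$. Field topologies are assumed to be Hausdorff and non-discrete. For a field $K$ we write $K^\ell=\{a^\ell:a\in K\}$, $\mu_\ell$ for the group of $\ell$-th roots of unity, $\zeta$ for a generator of it, and $G_K$ for the absolute Galois group.

## 1. Automorphisms with orbits of $\ell$-power length

**Definition 1.** An *$\ell$-pair* is a pair $(\Omega,\sigma)$ in which $\Omega$ is an algebraically closed field of characteristic $p$ and $\sigma$ is an automorphism of $\Omega$ all of whose orbits are finite, of length a power of $\ell$. Its *fixed field* is $k=\mathrm{Fix}(\sigma)$.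

Three examples. First, $(\Omega,\mathrm{id})$ is an $\ell$-pair, with $k=\Omega$. Second, $\mathbb C$ with complex conjugation is a $2$-pair with fixed field $\mathbb R$. Third, the Galois group of $\mathbb F_q^{\rm alg}/\mathbb F_q$ is $\widehat{\mathbb Z}=\prod_r\mathbb Z_r$, the product over all primes $r$. If $\sigma$ topologically generates the factor $\mathbb Z_\ell$, then $(\mathbb F_q^{\rm alg},\sigma)$ is an $\ell$-pair, and its fixed field is the union of the $\mathbb F_{q^n}$ with $\ell\nmid n$, because the image of $\mathbb Z_\ell$ in $\mathbb Z/n$ is trivial exactly when $\ell\nmid n$. The Frobenius of $\mathbb F_q$ does not give an $\ell$-pair, since it has orbits of every length.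

**Lemma 2.** Let $(\Omega,\sigma)$ be an $\ell$-pair with fixed field $k$.

1. $\Omega$ is an algebraic closure of $k$, the field $k$ is perfect, and $\mathrm{Gal}(\Omega/k)=\overline{\langle\sigma\rangle}$ is procyclic and pro-$\ell$. Every finite extension of $k$ has $\ell$-power degree.
2. Suppose $\mu_\ell\subseteq k$, and let $h\in k^\times$ and $s\in\Omega$ with $s^\ell=h$. Then $\sigma(s)=\zeta^es$ for some $e$, and $h\in k^\ell$ if and only if $\sigma(s)=s$. This does not depend on the choice of $s$.
3. If $\ell=2$, the product of two non-squares of $k^\times$ is a square of $k$.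

**Proof.** For part 1, each $a\in\Omega$ is a root of $\prod_{a'}(X-a')$, where $a'$ runs over the orbit $\langle\sigma\rangle a$. This polynomial is separable, splits in $\Omega$, and has coefficients fixed by $\sigma$, so in $k$. Hence $\Omega/k$ is algebraic, normal and separable, that is, Galois. Since $\Omega$ is algebraically closed, it is an algebraic closure of $k$. Every algebraic element over $k$ is separable, so $k$ is perfect. The closed subgroup $\overline{\langle\sigma\rangle}$ has fixed field $k$, so it is the whole Galois group. If $F=k(a_1,\dots,a_r)$ is a finite Galois extension inside $\Omega$, then $\mathrm{Gal}(F/k)$ is generated by $\sigma|_F$. If $\ell^n$ is the largest of the orbit lengths of the $a_i$, then $\sigma^{\ell^n}$ fixes all $a_i$. So $\mathrm{Gal}(F/k)$ is a cyclic $\ell$-group. Every finite extension of $k$ embeds in such an $F$, so its degree is the index of a subgroup of an $\ell$-group.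

For part 2, $\sigma(s)^\ell=\sigma(h)=h$, which gives $\sigma(s)=\zeta^es$. All $\ell$-th roots of $h$ are $\zeta^js$, and $\sigma(\zeta^js)=\zeta^{e}\zeta^js$. So either all of them are fixed or none is, and $h\in k^\ell$ means that one of them is fixed.

For part 3, let $s_1^2=h_1$ and $s_2^2=h_2$ be non-squares of $k$. By part 2, with $\zeta=-1$, we have $\sigma(s_1)=-s_1$ and $\sigma(s_2)=-s_2$. So $s_1s_2\in k$ and $h_1h_2=(s_1s_2)^2$. $\square$

The proof turns on a one-step construction. Given an $\ell$-pair $(\Omega,\sigma)$, adjoin a new transcendental $t$, let $\Omega'=\Omega(t)^{\rm alg}$, and extend $\sigma$ to $\sigma'$ with $\sigma'(t)=t$ so that $(\Omega',\sigma')$ is again an $\ell$-pair. There is a lot of freedom in the choice of $\sigma'$, and it lets us decide which elements of the new fixed field are $\ell$-th powers. We repeat this $\omega_1$ times and take the fixed field $K$ of the limit automorphism.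

What is it for? The fixed field of an $\ell$-pair is automatically *large* if it is infinite, and the choices can be made so that no reasonable topology on $K$ is compatible with the set of $\ell$-th powers of $K$. The next section says what this settles.

## 2. Large fields and gt-henselian topologies

**Definition 3.** A field $K$ is *large* if, whenever $C$ is a smooth algebraic curve over $K$ with $C(K)\ne\varnothing$, the set $C(K)$ is infinite. Equivalently: whenever $f\in K[X,Y]$ satisfies $f(0,0)=0\neq\frac{\partial f}{\partial Y}(0,0)$, the set $\{(a,b)\in K^2:f(a,b)=0\}$ is infinite.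

The field $\mathbb R$ is large: by the implicit function theorem, the zero set of such an $f$ contains the graph of a function on an interval. The field $\mathbb Q$ is not large: $X^4+Y^4=1$ is a smooth affine curve whose only rational points, by Fermat's theorem on $a^4+b^4=c^4$, are $(\pm1,0)$ and $(0,\pm1)$.

**Definition 4.** A field topology $\tau$ on $K$ is *generalized t-henselian* (*gt-henselian*) if it satisfies the following equivalent conditions.

* (GT1) If $\bar P:K^n\to K^n$ is a polynomial map whose Jacobian matrix is invertible at $\bar0$, then $\bar P$ is a local homeomorphism at $\bar 0$ with respect to $\tau$.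
* (GT2) If $\bar P(\bar X,\bar Y)$ is a polynomial map $K^n\times K^m\to K^m$ with $\bar P(\bar0,\bar0)=\bar0$ and $\{\partial P_i/\partial Y_j\}_{i,j}$ invertible at $\bar 0$, then there are $\tau$-neighborhoods $U\ni\bar0$ and $V\ni\bar0$ such that $\{(\bar a,\bar b)\in U\times V:\bar P(\bar a,\bar b)=\bar0\}$ is the graph of a $\tau$-continuous function $U\to V$.
* (GT3) If $f:V\to W$ is an étale morphism of $K$-varieties, then $V(K)\to W(K)$ is a local homeomorphism with respect to $\tau$.
* (GT4) For any $n\ge2$ and any neighborhood $U\ni-1$ there is a neighborhood $V\ni0$ such that if $c_0,\dots,c_{n-2}\in V$, then $X^n+X^{n-1}+c_{n-2}X^{n-2}+\dots+c_1X+c_0$ has a root in $U$.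

The order topology of $\mathbb R$ is an example, by the inverse function theorem. Another is the $s$-adic topology on a Laurent series field $F((s))$. To check (GT4), let $\mathcal O=F[[s]]$, suppose $U\supseteq-1+s^N\mathcal O$ with $N\ge1$, and take $V=s^N\mathcal O$. If $P$ is the polynomial of (GT4) with all $c_j\in V$, then $P(-1)\in s^N\mathcal O$, because $(-1)^n+(-1)^{n-1}=0$. Also $P'(-1)\equiv(-1)^{n-1}\bigl(n-(n-1)\bigr)=(-1)^{n-1}$ modulo $s^N\mathcal O$, which is a unit. By Hensel's lemma $P$ has a root in $-1+s^N\mathcal O$.

Two facts are known. If $K$ admits a gt-henselian topology, then $K$ is large. Conversely, and this is called **Theorem A**, a countable field $K$ is large if and only if it admits a gt-henselian field topology. The question, posed in Will Johnson, "Largeness and generalized t-henselianity", arXiv:2508.15362 (2025), is whether Theorem A extends to uncountable fields: does every large field admit a gt-henselian field topology? The answer is no, in ZFC.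

**Theorem 5 (ZFC).** Let $p$ be $0$ or a prime, and let $\ell\neq p$ be a prime. There is a perfect field $K$ of characteristic $p$ with $|K|=\aleph_1$ and $G_K\cong\mathbb Z_\ell$ such that $K$ is large, but no topology on $K$ satisfies all of the following:

* (a) $\{0\}$ is not open;
* (b) for each $d\in K^\times$ the map $x\mapsto dx$ is continuous at $0$;
* (c) multiplication $K\times K\to K$ is continuous at $(0,0)$;
* (d) $A:=\{u\in K:1+u\in K^\ell\}$ is a neighborhood of $0$.

**Corollary 6.** The field $K$ of Theorem 5 is large and admits no gt-henselian field topology. So Theorem A does not generalize to uncountable fields, and $\aleph_1$ is the least possible cardinality of a large field with no gt-henselian field topology.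

**Proof from Theorem 5.** A field topology satisfies (b) and (c). It satisfies (a), because if $\{0\}$ were open, then by translation every point would be open. Suppose the topology is gt-henselian, and apply (GT1) with $n=1$ to $P(X)=(1+X)^\ell-1$. Here $P(0)=0$ and $P'(0)=\ell\ne0$ in $K$. So $P$ is a local homeomorphism at $0$, and $P(K)$ contains a neighborhood of $P(0)=0$. Since $1+P(a)=(1+a)^\ell$, we have $P(K)\subseteq A$. So (d) holds, which contradicts Theorem 5. The statement on cardinality holds because countable large fields are covered by Theorem A. $\square$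

In the two examples one can see $A$ directly. For $K=\mathbb R$ and $\ell=2$ it is $[-1,\infty)$. For $K=F((s))$ with $\ell\neq\mathrm{char}\,F$, Hensel's lemma gives $1+s\mathcal O\subseteq K^\ell$, so $s\mathcal O\subseteq A$. In the counterexample $A$ must be so irregular that it is a neighborhood of $0$ in no topology with (a)–(c). Addition plays no role in the obstruction beyond (d).

## 3. Fixed fields of $\ell$-pairs are large

**Lemma 7.** If $k$ is an infinite perfect field all of whose finite extensions have $\ell$-power degree, then $k$ is large.

This is well known (Colliot-Thélène, Jarden). By Lemma 2 it applies to the fixed field of any $\ell$-pair, provided that the fixed field is infinite.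

**Proof.** Let $C$ be a smooth curve over $k$ with a point $P\in C(k)$. The connected component of $C$ containing $P$ is smooth, and it is geometrically connected because it has a rational point, so it is geometrically integral. Replace $C$ by it. Since $k$ is perfect, $C$ has a smooth projective completion $\bar C$. Let $g$ be its genus, and choose $n\ge2g+1$ prime to $\ell$. Both $nP$ and $(n-1)P$ have degree greater than $2g-2$, so Riemann–Roch gives $\dim L(nP)=n+1-g$ and $\dim L((n-1)P)=n-g$. Hence there is a function $f\in L(nP)\setminus L((n-1)P)$, and its pole divisor is exactly $nP$.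

Let $a\in k$. The function $f-a$ also has pole divisor $nP$, so its zero divisor has degree $n$. The degree of a divisor is the sum of the degrees of its closed points, with multiplicity. Since $\ell\nmid n$, some closed point of the zero divisor has degree prime to $\ell$. The degree of a closed point is the degree of its residue field over $k$, so it is a power of $\ell$, and it must be $1$. Hence $f$ takes the value $a$ at a $k$-point. As $k$ is infinite, $\bar C(k)$ is infinite, and so is $C(k)$, because $\bar C\setminus C$ is finite. $\square$

## 4. Towers on which no topology can live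

Which property of $K$ rules out every topology with (a)–(d)? By (c) and (d) there is a neighborhood $W$ of $0$ with $W\cdot W\subseteq A$, so $1+xy$ is an $\ell$-th power for all $x,y\in W$. If $K$ is an increasing union of countable subfields, then $W$ has elements $x$ that appear very late, and infinitely many elements $y$ that appear before them. So we want, for a late $x$ and infinitely many earlier $y$, that $1+xy\notin K^\ell$. It will be important that one can do with less: it is enough to have some $1+c^lxy\notin K^\ell$ with $c$ fixed and $l$ in a bounded range.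

**Proposition 8.** Let $K=\bigcup_{\beta<\omega_1}K_\beta$ be the union of an increasing chain of countable subfields with $K_\beta=\bigcup_{\gamma<\beta}K_\gamma$ for limit $\beta$ and $K_\gamma\ne K$ for all $\gamma$. Let $c\in K^\times$. Suppose that for every $\beta<\omega_1$ and every $x\in K_{\beta+1}\setminus K_\beta$ there is an integer $m_x\ge1$ such that
$$\text{for all but finitely many } y\in K_\beta^\times \text{ there is an integer } l,\ |l|<m_x, \text{ with } 1+c^lxy\notin K^\ell. \tag{1}$$
Then no topology on $K$ satisfies (a)–(d) of Theorem 5.

**Proof.** For $x\in K\setminus K_0$ the least $\alpha$ with $x\in K_\alpha$ is neither $0$ nor a limit, so it is a successor. Write it as $\mathrm{rk}(x)+1$. Then $x\in K_{\beta+1}\setminus K_\beta$ with $\beta=\mathrm{rk}(x)$.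

Suppose a topology satisfies (a)–(d). If $W$ is a neighborhood of $0$ and $d\in K^\times$, then $dW$ is the preimage of $W$ under $x\mapsto d^{-1}x$, so $dW$ is a neighborhood of $0$ by (b). By (c) and (d) there are neighborhoods $W_1,W_2$ of $0$ with $W_1W_2\subseteq A$. Put $W=W_1\cap W_2$, so that $W\cdot W\subseteq A$.

**Step 1: neighborhoods are not contained in any $K_\gamma$.** Let $V$ be a neighborhood of $0$. For any $d\in K^\times$, the set $V\cap dV$ is a neighborhood of $0$. By (a) it is not $\{0\}$, so it contains some $v=dv'\ne0$ with $v,v'\in V$, and $d=v/v'$. If $V\subseteq K_\gamma$, then every $d\in K^\times$ lies in $K_\gamma$, so $K=K_\gamma$, which is false. In particular $V$ is infinite, because a finite set lies in some $K_\gamma$.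

**Step 2: one value of $m_x$ serves for arbitrarily late $x$.** By Step 1 the set $\{\mathrm{rk}(x):x\in W\setminus K_0\}$ is unbounded in $\omega_1$. It is the union over $m\ge1$ of the sets $\{\mathrm{rk}(x):x\in W\setminus K_0,\ m_x=m\}$. A countable union of bounded subsets of $\omega_1$ is bounded. So for some $m$ the set $\{\mathrm{rk}(x):x\in W\setminus K_0,\ m_x=m\}$ is unbounded. Fix this $m$.

**Step 3: the contradiction.** The finite intersection $W'=\bigcap_{|l|<m}c^{-l}W$ is a neighborhood of $0$, so it is infinite by Step 1. Choose a countably infinite $Y\subseteq W'\setminus\{0\}$. Since $Y$ is countable, $Y\subseteq K_\gamma$ for some $\gamma<\omega_1$. By Step 2 there is $x\in W$ with $m_x=m$ and $\beta=\mathrm{rk}(x)\ge\gamma$. Then $Y$ is an infinite subset of $K_\beta^\times$, so by (1) there are $y\in Y$ and $|l|<m$ with $1+c^lxy\notin K^\ell$. But $x\in W$, and $c^ly\in W$ because $y\in c^{-l}W$. So $c^lxy\in W\cdot W\subseteq A$, that is, $1+c^lxy\in K^\ell$, a contradiction. $\square$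

In Step 3 the number $m$ is fixed before $Y$ and $x$ are chosen, and this is why the bound $m_x$ may depend on $x$ but not on $y$.

## 5. The compact space of extensions

Let $(\Omega,\sigma)$ be an $\ell$-pair with $\mu_\ell\subseteq k=\mathrm{Fix}(\sigma)$. Let $t$ be transcendental over $\Omega$, and put $M=\Omega(t)$, $\Omega'=\Omega(t)^{\rm alg}$ and $\mathcal G=\mathrm{Aut}(\Omega'/k(t))$. Since $\Omega/k$ is algebraic, $\Omega'$ is an algebraic closure of $k(t)$. Restriction identifies $\mathcal G$ with the Galois group of the separable closure of $k(t)$, because automorphisms extend uniquely along purely inseparable extensions. So $\mathcal G$ is a profinite group with the topology of pointwise convergence, and its orbits on $\Omega'$ are finite. Nothing in this section uses countability.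

Recall Sylow theory for a profinite group $\mathcal G$. There is an $\ell$-Sylow subgroup $P$, namely a closed pro-$\ell$ subgroup whose index (as a supernatural number) is prime to $\ell$. Its image under a continuous surjection is an $\ell$-Sylow subgroup of the image. If $N$ is a closed normal subgroup, then $P\cap N$ is an $\ell$-Sylow subgroup of $N$: it is pro-$\ell$, and $[N:P\cap N]=[NP:P]$ divides $[\mathcal G:P]$.

Every element of $\mathcal G$ maps $\Omega$, the algebraic closure of $k$ in $\Omega'$, onto itself. The restriction $r:\mathcal G\to\mathrm{Gal}(\Omega/k)$ is continuous. It is surjective: extend an element of $\mathrm{Gal}(\Omega/k)$ to $\Omega(t)$ by fixing $t$, then to the algebraic closure. Fix an $\ell$-Sylow subgroup $P$ of $\mathcal G$ and put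
$$\Sigma=\{\tau\in P:\ r(\tau)=\sigma\}.$$

**Lemma 9.** $\Sigma$ is nonempty and compact. For every $\tau\in\Sigma$, the pair $(\Omega',\tau)$ is an $\ell$-pair with $\tau|_\Omega=\sigma$, $\tau(t)=t$ and $\mathrm{Fix}(\tau)\cap\Omega=k$.

**Proof.** The image $r(P)$ is an $\ell$-Sylow subgroup of $\mathrm{Gal}(\Omega/k)$, which is pro-$\ell$ by Lemma 2. So $r(P)=\mathrm{Gal}(\Omega/k)\ni\sigma$, and $\Sigma\neq\varnothing$. As a closed subset of $\mathcal G$ it is compact. For $\tau\in\Sigma$ the group $\overline{\langle\tau\rangle}\le P$ is pro-$\ell$. The orbit of $a\in\Omega'$ under it is finite and equals the orbit under $\langle\tau\rangle$. Its length is the index of an open subgroup of a pro-$\ell$ group, so it is a power of $\ell$. The rest is clear. $\square$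

**Lemma 10 (adjustment).** Let $E$ be a field with $M\subseteq E\subseteq\Omega'$ and $g(E)=E$ for all $g\in\mathcal G$. Let $\tau\in\Sigma$, and let $(h_b)_{b\in B}$ be a finite family in $E^\times$ such that every $h_b$ is fixed by $\tau$ and the $h_b$ are independent in the $\mathbb F_\ell$-vector space $E^\times/E^{\times\ell}$. Let $s_b^\ell=h_b$. Then there is $\tau'\in\Sigma$ with $\tau'|_E=\tau|_E$ and $\tau'(s_b)=\zeta s_b$ for all $b\in B$.

**Proof.** Let $F=E(s_b:b\in B)$. As $\mu_\ell\subseteq E$, Kummer theory says that $g\mapsto(g(s_b)/s_b)_b$ is an isomorphism $\mathrm{Gal}(F/E)\cong\mu_\ell^B$. The group $\mathcal N=\mathrm{Aut}(\Omega'/E)$ is a closed subgroup of $\mathcal G$, normal because $E$ is $\mathcal G$-stable. It maps onto $\mathrm{Gal}(F/E)$, because automorphisms of $F$ extend to $\Omega'$. So its $\ell$-Sylow subgroup $P\cap\mathcal N$ maps onto an $\ell$-Sylow subgroup of the finite $\ell$-group $\mathrm{Gal}(F/E)$, that is, onto all of it. Since $\tau(h_b)=h_b$, we have $\tau(s_b)=\zeta^{e_b}s_b$ for some $e_b$. Choose $\rho\in P\cap\mathcal N$ with $\rho(s_b)=\zeta^{1-e_b}s_b$ for all $b$, and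 put $\tau'=\tau\rho$. Then $\tau'\in P$. Since $\rho$ is the identity on $E\supseteq\Omega$, we have $r(\tau')=\sigma$ and $\tau'|_E=\tau|_E$. Since $\tau(\zeta)=\zeta$,
$$\tau'(s_b)=\tau(\zeta^{1-e_b}s_b)=\zeta^{1-e_b}\zeta^{e_b}s_b=\zeta s_b.\qquad\square$$

**Example 11 (the element $x=t$).** Take $\sigma=\mathrm{id}$, so $k=\Omega$. The choice $\tau=\mathrm{id}$ is allowed, but then every $1+ty$ is an $\ell$-th power in $\mathrm{Fix}(\tau)=\Omega'$. A better choice exists. For distinct $y\in\Omega^\times$ the elements $1+ty$ are independent in $M^\times/M^{\times\ell}$: at the place $t=-1/y$ of $M=\Omega(t)$, the element $1+ty$ has valuation $1$ and $1+ty'$ with $y'\ne y$ has valuation $0$. Let $s_y^\ell=1+ty$. By Lemma 10 with $E=M$, for every finite set of $y$'s some $\tau\in\Sigma$ satisfies $\tau(s_y)=\zeta s_y$ for all $y$ in the set. These are closed conditions on $\tau$ and $\Sigma$ is compact, so one $\tau\in\Sigma$ satisfies $\tau(s_y)=\zeta s_y$ for all $y\in\Omega^\times$. By Lemma 2, in $k'=\mathrm{Fix}(\tau)$ no $1+ty$ with $y\in k^\times$ is an $\ell$-th power.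

So one $x$ can be treated with all $y$ at once. The difficulty is to treat all $x\in k'\setminus k$ together.

## 6. Why one cannot ask for almost all $y$

By Proposition 8 with $m_x=1$, it would be enough to find, in each step, $\sigma'\in\Sigma$ such that
$$\text{for every } x\in k'\setminus k \text{ and all but finitely many } y\in k^\times:\quad 1+xy\notin(k')^\ell. \tag{2}$$
For $\ell=2$ and $k$ infinite this is impossible, whatever $\sigma'\in\Sigma$ is. Suppose (2) holds. Both $t$ and $-t^2$ lie in $k'\setminus k$. Only finitely many $v\in k^\times$ have $v$, $-v$ or $v^2$ in one of the two finite exceptional sets, so we can choose $v$ such that none of $1+tv$, $1-tv$ and $1-t^2v^2$ is a square in $k'$. But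
$$1-t^2v^2=(1+tv)(1-tv)$$
is a product of two non-squares of $k'$, and hence a square by Lemma 2(3).

This shows where the method of Example 11 breaks. Suppose $\tau$ has been arranged to move $\sqrt{1\pm tv}$. These roots lie in a field $E$ on which $\tau$ is now fixed, and $h=1-t^2v^2$ has become a square in $E$. So Lemma 10 no longer applies to $h$.

One way out is to prescribe a small family of infinite sets $Y\subseteq k^\times$, and to ask for one $y$ in each $Y$. That can be done, and we do it in Section 10. But then all the countably infinite subsets of $K$ have to be listed along the tower. There are $2^{\aleph_0}$ of them, so for a tower of length $\omega_1$ this uses $2^{\aleph_0}=\aleph_1$.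

To stay in ZFC, we use the room in (1). Cut $k^\times$ into windows $\{d,cd,\dots,c^{m-1}d\}$, and for each $x$ ask for one good element in each window. The length of the windows may depend on $x$. Then for each $x$ we test only one $y$ per window, and we may choose the tested elements for different $x$ so that they do not obstruct each other.

**Proposition 12 (one-step extension).** Let $(\Omega,\sigma)$ be an $\ell$-pair with $\Omega$ countable and $k=\mathrm{Fix}(\sigma)$. Suppose $\mu_\ell\subseteq k$, and let $c\in k^\times$ have infinite multiplicative order. Let $t$ be transcendental over $\Omega$ and $\Omega'=\Omega(t)^{\rm alg}$. Then there is an $\ell$-pair $(\Omega',\sigma')$ with $\sigma'|_\Omega=\sigma$ and $\sigma'(t)=t$ such that for $k'=\mathrm{Fix}(\sigma')$: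
$$\begin{gathered}\text{for every } x\in k'\setminus k \text{ there is } m\ge1 \text{ such that for all but finitely many } y\in k^\times\\ \text{there is an integer } l,\ |l|<m, \text{ with } 1+c^lxy\notin(k')^\ell.\end{gathered} \tag{3}$$

## 7. Proof of the one-step extension

We use $M,\mathcal G,P,\Sigma$ as in Section 5. By Lemma 9 we only have to find $\tau\in\Sigma$ such that $\sigma'=\tau$ satisfies (3). Two tools come first.

A *function field* here is a finite extension $R$ of $M=\Omega(t)$. A *place* $Q$ of $R$ is given by a discrete valuation $v_Q$ of $R$ that is normalized and trivial on $\Omega$. Its residue field is $\Omega$, because $\Omega$ is algebraically closed. So each $x\in R$ has a value $x(Q)\in\Omega\cup\{\infty\}$. If $x\in R\setminus\Omega$, then $x$ is transcendental over $\Omega$ and $R/\Omega(x)$ is finite. The places $Q$ with $x(Q)=a$ are those above the place $x=a$ of $\Omega(x)$. There is at least one, and the sum of their ramification indices is $[R:\Omega(x)]$.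

**Lemma 13.** Let $R$ be a function field and $x\in R\setminus\Omega$. Only finitely many places of $R$ have ramification index over $\Omega(x)$ divisible by $\ell$.

**Proof.** Let $S$ be the separable closure of $\Omega(x)$ in $R$, so $R/S$ is purely inseparable of degree $q$, which is $1$ or a power of $p$. As $S/\Omega(x)$ is separable, only finitely many places of $S$ ramify over $\Omega(x)$. Every place of $S$ has exactly one place of $R$ above it, with residue degree $1$, so its ramification index is $q$. Hence all but finitely many places of $R$ have ramification index $q$ over $\Omega(x)$, and $\ell\nmid q$. $\square$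

**Lemma 14 (local lemma).** Let $(A_e)_e$ be finitely many events with $\Pr(A_e)<1/2$. Suppose that for each $e$ there is a set $\Gamma(e)$ of indices such that $A_e$ is mutually independent of the family of those $A_{e'}$ with $e'\notin\Gamma(e)\cup\{e\}$, and that $\sum_{e'\in\Gamma(e)}\Pr(A_{e'})\le1/4$. Then with positive probability no $A_e$ occurs.

**Proof.** The general Lovász local lemma (Alon–Spencer, *The Probabilistic Method*, Lemma 5.1.1) gives this conclusion if there are weights $w_e\in[0,1)$ with $\Pr(A_e)\le w_e\prod_{e'\in\Gamma(e)}(1-w_{e'})$. Take $w_e=2\Pr(A_e)$. Since $\prod(1-w_{e'})\ge1-\sum w_{e'}$,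
$$w_e\prod_{e'\in\Gamma(e)}(1-w_{e'})\ \ge\ 2\Pr(A_e)\Bigl(1-2\sum_{e'\in\Gamma(e)}\Pr(A_{e'})\Bigr)\ \ge\ \Pr(A_e).\qquad\square$$

**Step 1: for each $x$, places at which $1+xz$ can be seen not to be an $\ell$-th power.** Since $\Omega'$ is countable, enumerate $\Omega'\setminus\Omega=\{x_0,x_1,\dots\}$. Let $X_i$ be the $\mathcal G$-orbit of $x_i$. It is finite, say $a_i=|X_i|$, and disjoint from $\Omega$. Put $R_i=M(X_0\cup\dots\cup X_i)$. This is a function field. It is $\mathcal G$-stable, because $M$ is.

Let $Z_i\subseteq k^\times$ be the set of all $z$ such that some place $Q$ of $R_i$ with $x_i(Q)=-1/z$ either has ramification index over $\Omega(x_i)$ divisible by $\ell$, or is a pole of some $x\in X_j$ with $j<i$. By Lemma 13 only finitely many places $Q$ are of one of these kinds, and $z=-1/x_i(Q)$ is determined by $Q$. So $Z_i$ is finite. For $z\in k^\times\setminus Z_i$ fix one place $Q_i(z)$ of $R_i$ with $x_i(Q_i(z))=-1/z$. At this place $1+x_iz$ has a zero whose order is prime to $\ell$.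

**Step 2: record which earlier tests interfere with a test at $z$.** For $j<i$ and $z\in k^\times\setminus Z_i$ put
$$U_{ij}(z)=\{w\in k^\times:\ x(Q_i(z))=-1/w\ \text{for some } x\in X_j\}.$$
These are the $w$ for which some $1+xw$ with $x\in X_j$ vanishes at $Q_i(z)$. For instance, let $\ell=2$, $x_0=t$ and $x_1=-t^2$, so that $R_1=\Omega(t)$. If $z=v^2$ with $v\in k^\times$, the places with $-t^2=-1/z$ are $t=\pm1/v$. If $Q_1(z)$ is the place $t=1/v$, then $U_{10}(z)=\{-v\}$. The test of $1-t^2v^2$ is endangered by the test of $1-tv$, but not by that of $1+tv$. This is the conflict of Section 6, and it is avoided if one of the two factors is left untested.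

There are two bounds. First,
$$|U_{ij}(z)|\le a_j, \tag{4}$$
because each $x\in X_j$ has one value at $Q_i(z)$. Second, for each $w\in k^\times$,
$$\bigl|\{z\in k^\times\setminus Z_i:\ w\in U_{ij}(z)\}\bigr|\ \le\ c_{ij}:=\sum_{x\in X_j}[R_i:\Omega(x)]. \tag{5}$$
Indeed, $z=-1/x_i(Q)$ is determined by $Q=Q_i(z)$, and at most $c_{ij}$ places $Q$ of $R_i$ satisfy $x(Q)=-1/w$ for some $x\in X_j$.

**Step 3: choose the windows.** Choose integers
$$m_i\ \ge\ 2^{i+5}\Bigl(a_i+\sum_{j<i}c_{ij}\Bigr). \tag{6}$$
Each coset of $\langle c\rangle\cong\mathbb Z$ in $k^\times$ is a copy of $\mathbb Z$. Cut it into intervals of length $m_i$. This gives a partition $\mathcal B_i$ of $k^\times$ into blocks $\{d,cd,\dots,c^{m_i-1}d\}$. Let $\mathcal B_i^\circ$ be the set of blocks disjoint from $Z_i$. All but finitely many blocks of $\mathcal B_i$ are in $\mathcal B_i^\circ$.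

**Step 4: rewrite (3) as a condition on finitely many blocks at a time.** For $b\in\mathcal B_i^\circ$ let $\Sigma(i,b)$ be the set of $\tau\in\Sigma$ such that either $\tau(x_i)\ne x_i$, or for some $z\in b$ an $\ell$-th root $s$ of $1+x_iz$ satisfies $\tau(s)\neq s$. The last condition does not depend on the choice of $s$, because $\tau$ fixes $\mu_\ell$. Membership in $\Sigma(i,b)$ depends only on the values of $\tau$ at finitely many elements, so $\Sigma(i,b)$ is clopen in $\Sigma$.

If $\tau$ lies in $\Sigma(i,b)$ for all $i$ and all $b\in\mathcal B_i^\circ$, then $\sigma'=\tau$ satisfies (3). Indeed, let $k'=\mathrm{Fix}(\tau)$ and $x\in k'\setminus k$. Since $k'\cap\Omega=k$, we have $x\notin\Omega$, so $x=x_i$ for some $i$. All but finitely many $y\in k^\times$ lie in a block $b\in\mathcal B_i^\circ$, since finitely many finite blocks are left out. For such $y$, as $\tau(x_i)=x_i$, there is $z\in b$ such that $\tau$ moves the $\ell$-th roots of $1+x_iz$. So $1+x_iz\notin(k')^\ell$ by Lemma 2(2). Since $y$ and $z$ lie in the same block of length $m_i$, we have $z=c^ly$ with $|l|<m_i$. So (3) holds for $x$ with $m=m_i$.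

Since $\Sigma$ is compact and the $\Sigma(i,b)$ are closed, it suffices to show that $\bigcap_{(i,b)\in\mathcal C}\Sigma(i,b)\neq\varnothing$ for every finite set $\mathcal C$ of pairs $(i,b)$ with $b\in\mathcal B_i^\circ$. Fix $\mathcal C$, and let $I$ be the largest $i$ that occurs in it.

**Step 5: choose one test element in each block so that no test interferes with another.** The claim is that there are $z_{i,b}\in b$ for $(i,b)\in\mathcal C$ such that
$$z_{j,b'}\notin U_{ij}(z_{i,b})\quad\text{whenever } (i,b),(j,b')\in\mathcal C \text{ and } j<i. \tag{7}$$
Choosing the $z_{i,b}$ one after another is not enough with the bounds we have. If the lower levels are chosen first, then (4) does not exclude that every $z\in b$ has a chosen element in its $U_{ij}(z)$. If the higher levels are chosen first, then (5) does not exclude that every $w\in b'$ lies in some $U_{ij}(z_{i,b})$. But on average collisions are rare, so we choose at random.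

Choose the $z_{i,b}\in b$ independently and uniformly. For $(i,b),(j,b')\in\mathcal C$ with $j<i$, and for $z\in b$ and $w\in b'\cap U_{ij}(z)$, let the *bad event* be "$z_{i,b}=z$ and $z_{j,b'}=w$". Say that it involves $(i,b)$ and $(j,b')$. Its probability is $\frac1{m_im_j}<\frac12$. It is mutually independent of the family of bad events that involve neither of these two pairs, since those are determined by the other, independent choices. So let its $\Gamma$ consist of the other bad events that involve $(i,b)$ or $(j,b')$.

Fix $(i,b)\in\mathcal C$ and add up the probabilities of the bad events that involve it. If it plays the role of the upper pair, then for each $z\in b$ and $j<i$ there are at most $a_j$ elements $w$ by (4), and each $w$ lies in only one block of $\mathcal B_j$. If it plays the role of the lower pair, then for each element of $b$ and each $i'>i$ there are at most $c_{i'i}$ possible upper elements by (5), which applies because the blocks of $\mathcal B^\circ_{i'}$ avoid $Z_{i'}$. So by (6) the total is at most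
$$\sum_{z\in b}\frac1{m_i}\Bigl(\sum_{j<i}\frac{a_j}{m_j}+\sum_{i'>i}\frac{c_{i'i}}{m_{i'}}\Bigr)=\sum_{j<i}\frac{a_j}{m_j}+\sum_{i'>i}\frac{c_{i'i}}{m_{i'}}\ \le\ \sum_{j\ge0}2^{-j-5}=\frac1{16}.$$
A bad event involves two pairs, so the probabilities over its $\Gamma$ add up to at most $\frac18\le\frac14$. By Lemma 14, with positive probability no bad event occurs, and then (7) holds. Fix such $z_{i,b}$.

**Step 6: set up the fields for a construction of $\tau$ level by level.** For $0\le i\le I+1$ let
$$N_i=R_i\bigl(\sqrt[\ell]{1+xz_{j,b}}:\ j<i,\ (j,b)\in\mathcal C,\ x\in X_j\bigr).$$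
This is a finite extension of $M$. It is $\mathcal G$-stable, since $\mathcal G$ permutes each $X_j$ and fixes $k$ pointwise. Also $N_i\subseteq N_{i+1}$. Start with any $\tau_{-1}\in\Sigma$. We construct $\tau_0,\dots,\tau_I\in\Sigma$ such that $\tau_i|_{N_i}=\tau_{i-1}|_{N_i}$ and such that, for all $b$ with $(i,b)\in\mathcal C$, we have $\tau_i\in\Sigma(i,b)$, and this can be seen from $\tau_i|_{N_{i+1}}$. This is enough: for $i<j\le I$ we have $N_{i+1}\subseteq N_j$, so $\tau_j$ and $\tau_{j-1}$ agree on $N_{i+1}$. Hence $\tau_I$ agrees with $\tau_i$ on $N_{i+1}$ for each $i\le I$, and $\tau_I\in\bigcap_{(i,b)\in\mathcal C}\Sigma(i,b)$.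

Suppose $\tau_{i-1}$ is given. If $\tau_{i-1}(x_i)\ne x_i$, put $\tau_i=\tau_{i-1}$. This works since $x_i\in R_i\subseteq N_{i+1}$. From now on assume $\tau_{i-1}(x_i)=x_i$. Let $B=\{b:(i,b)\in\mathcal C\}$, and for $b\in B$ let $h_b=1+x_iz_{i,b}\in R_i\subseteq N_i$ and $s_b^\ell=h_b$. We have $h_b\ne0$ because $x_i\notin\Omega$, and $h_b$ is fixed by $\tau_{i-1}$.

**Step 7: the $h_b$ are independent in $N_i^\times/N_i^{\times\ell}$.** We show that for each $b\in B$ there is a place of $N_i$ at which $h_b$ has valuation prime to $\ell$ and the other $h_{b'}$ have valuation $0$. Let $z=z_{i,b}$. Since $b\in\mathcal B_i^\circ$, we have $z\notin Z_i$. Let $Q=Q_i(z)$, and let $Q'$ be a place of $N_i$ above $Q$.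

First, $Q'$ is unramified over $Q$. The field $N_i$ arises from $R_i$ by adjoining, one after the other, $\ell$-th roots of elements $u=1+xw$ with $x\in X_j$, $w=z_{j,b'}$ and $j<i$. Since $z\notin Z_i$, such an $x$ has no pole at $Q$. By (7), $w\notin U_{ij}(z)$, so $x(Q)\ne-1/w$. So $u(Q)=1+x(Q)w$ is finite and nonzero, that is, $u$ is a unit at $Q$ and at every place above $Q$. Suppose that we have reached a field $F$ and a place $Q''$ of $F$ above $Q$. As $\ell\ne p$ and $u(Q'')\ne0$, the polynomial $X^\ell-u(Q'')$ has $\ell$ distinct roots in the residue field $\Omega$. By Hensel's lemma $X^\ell-u$ splits in the completion of $F$ at $Q''$. So each place of $F(\sqrt[\ell]u)$ above $Q''$ has the same completion, and it is unramified over $Q''$.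

Next, $1+x_iz=z(x_i+1/z)$ is a uniformizer at the place $x_i=-1/z$ of $\Omega(x_i)$. Hence $v_{Q'}(h_b)=v_Q(h_b)=e$, the ramification index of $Q$ over $\Omega(x_i)$, and $\ell\nmid e$ because $z\notin Z_i$. If $b'\in B$ and $b'\neq b$, then
$$h_{b'}(Q')=1+x_i(Q)z_{i,b'}=1-z_{i,b'}/z\ne0,$$
because $b$ and $b'$ are disjoint blocks of the same partition. So $v_{Q'}(h_{b'})=0$.

If now $\prod_{b'\in B}h_{b'}^{n_{b'}}\in N_i^{\times\ell}$, then taking $v_{Q'}$ gives $\ell\mid n_be$, so $\ell\mid n_b$. This holds for every $b\in B$, and independence follows.

**Step 8: adjust $\tau_{i-1}$.** Apply Lemma 10 with $E=N_i$, $\tau=\tau_{i-1}$ and the family $(h_b)_{b\in B}$. It gives $\tau_i\in\Sigma$ with $\tau_i|_{N_i}=\tau_{i-1}|_{N_i}$ and $\tau_i(s_b)=\zeta s_b\neq s_b$ for all $b\in B$. Since $x_i\in X_i$, we have $s_b\in N_{i+1}$. So $\tau_i\in\Sigma(i,b)$ for all $b\in B$, as seen in $N_{i+1}$. This completes the construction and proves Proposition 12. $\square$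

## 8. The tower of length $\omega_1$

We now prove Theorem 5.

**Step 1: build the tower.** If $p=0$, let $\Omega_0=\mathbb Q^{\rm alg}$ and $c=2$. If $p>0$, let $\Omega_0=\mathbb F_p(c)^{\rm alg}$ with $c$ transcendental over $\mathbb F_p$. In both cases $c$ has infinite multiplicative order. Let $\sigma_0=\mathrm{id}$. Construct an increasing chain of countable $\ell$-pairs $(\Omega_\beta,\sigma_\beta)_{\beta<\omega_1}$. At successors, obtain $(\Omega_{\beta+1},\sigma_{\beta+1})$ from $(\Omega_\beta,\sigma_\beta)$ by Proposition 12, with new element $t_\beta$. At limits, take unions. A union of a chain of $\ell$-pairs is an $\ell$-pair, and a countable union of countable sets is countable. The hypotheses of Proposition 12 persist, because every $\sigma_\beta$ extends $\sigma_0=\mathrm{id}$, so $\mu_\ell\cup\{c\}\subseteq\Omega_0\subseteq\mathrm{Fix}(\sigma_\beta)$. Let $(\Omega,\sigma)$ be the union of the whole chain. It is an $\ell$-pair. Put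
$$K=\mathrm{Fix}(\sigma),\qquad K_\beta=K\cap\Omega_\beta=\mathrm{Fix}(\sigma_\beta).$$

**Step 2: verify size and largeness.** The $K_\beta$ form an increasing chain of countable fields with union $K$, and $K_\beta=\bigcup_{\gamma<\beta}K_\gamma$ for limit $\beta$. Since $t_\beta\in K_{\beta+1}\setminus K_\beta$, we have $K\neq K_\gamma$ for all $\gamma$, and $|K|=\aleph_1$. The field $K$ is perfect of characteristic $p$ by Lemma 2. It is infinite, so it is large by Lemma 7.

**Step 3: verify (1).** For all $\beta$,
$$K^\ell\cap K_\beta=K_\beta^\ell, \tag{8}$$
for if $a\in K$ and $a^\ell\in K_\beta$, then $a\in\Omega_\beta$ because $\Omega_\beta$ is algebraically closed, so $a\in K\cap\Omega_\beta=K_\beta$. Let $x\in K_{\beta+1}\setminus K_\beta$. By (3) for the step from $\beta$ to $\beta+1$ there is $m_x\geq 1$ such that for all but finitely many $y\in K_\beta^\times$ there is $|l|<m_x$ with $1+c^lxy\notin K_{\beta+1}^\ell$. As $1+c^lxy\in K_{\beta+1}$, (8) gives $1+c^lxy\notin K^\ell$. This is (1).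

**Step 4: determine $G_K$.** By Lemma 2, $G_K=\overline{\langle\sigma\rangle}$ is procyclic and pro-$\ell$, so it is a quotient of $\mathbb Z_\ell$ by a closed subgroup, that is, $\mathbb Z_\ell$ or finite. It is nontrivial, since by (1) with $x=t_0$ the field $K$ has elements that are not $\ell$-th powers. By the Artin–Schreier theorem, a field with finite nontrivial absolute Galois group is real closed, and $-1$ is not a square in it. But $K\supseteq\Omega_0\ni\sqrt{-1}$. So $G_K\cong\mathbb Z_\ell$.

**Step 5: exclude topologies.** By Steps 2 and 3, Proposition 8 applies, and no topology on $K$ satisfies (a)–(d). This proves Theorem 5, and with it Corollary 6. $\square$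

## 9. Elementary equivalence

**Corollary 15.** Admitting a gt-henselian topology is not invariant under elementary equivalence, nor does it pass to elementary extensions.

**Proof.** Let $K$ be as in Theorem 5. By the Löwenheim–Skolem theorem there is a countable elementary subfield $K_1\preceq K$. Largeness is expressed by a scheme of first-order sentences: by the second form of Definition 3, for each $d$ and $N$ one says that every $f$ of degree at most $d$ with $f(0,0)=0\ne\frac{\partial f}{\partial Y}(0,0)$ has at least $N$ zeros. So $K_1$ is large, and by Theorem A it admits a gt-henselian topology. Its elementary extension $K$ does not. $\square$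

## 10. Successor cardinals $\lambda^+$ with $2^\lambda=\lambda^+$

The way out mentioned in Section 6, with prescribed sets $Y$, works at every infinite cardinal $\lambda$ with $2^\lambda=\lambda^+$. Neither windows nor the local lemma are needed. These notes do not decide in ZFC whether counterexamples exist in every uncountable cardinality, and they do not classify the uncountable large fields that admit gt-henselian topologies.

**Theorem 16.** Let $\lambda$ be an infinite cardinal with $2^\lambda=\lambda^+$, and let $p,\ell$ be as above. There is a large perfect field $K$ of characteristic $p$ with $|K|=\lambda^+$ and $G_K\cong\mathbb Z_\ell$ admitting no topology with (a)–(d). In particular it admits no gt-henselian topology. (So under GCH counterexamples exist in every uncountable successor cardinality.)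

The last assertion follows as in the proof of Corollary 6.

**Lemma 17.** Let $(\Omega,\sigma)$ be an $\ell$-pair with $|\Omega|=\lambda$ and $\mu_\ell\subseteq k=\mathrm{Fix}(\sigma)$. Let $\mathcal Y$ be a family of at most $\lambda$ subsets of $k^\times$, each of size $\lambda$. Then there is an $\ell$-pair $(\Omega',\sigma')$ with $\Omega'=\Omega(t)^{\rm alg}$, $\sigma'|_\Omega=\sigma$ and $\sigma'(t)=t$ such that, for $k'=\mathrm{Fix}(\sigma')$, all $x\in k'\setminus k$ and all $Y\in\mathcal Y$, there is $y\in Y$ with $1+xy\notin(k')^\ell$.

**Proof.** Use $M,\mathcal G,P,\Sigma$ from Section 5. If $\mathcal Y=\varnothing$, take any $\sigma'\in\Sigma$. Otherwise enumerate $(\Omega'\setminus\Omega)\times\mathcal Y$, which has size $\lambda$, as $(x_\nu,Y_\nu)_{\nu<\lambda}$.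

**Step 1: the shape of the recursion.** For $\nu\leq\lambda$ we construct $\mathcal G$-stable sets $S_\nu\subseteq\Omega'$, increasing with $\nu$, and nonempty closed sets $\Sigma_\nu\subseteq\Sigma$, decreasing with $\nu$. We put $E_\nu=M(S_\nu)$, and $\Sigma_\nu$ will consist of all $\tau\in\Sigma$ with a prescribed restriction to $E_\nu$. Start with $S_0=\varnothing$, $E_0=M$ and $\Sigma_0=\Sigma$. (All elements of $\Sigma$ agree on $M$.) At limits take $S_\nu=\bigcup_{\mu<\nu}S_\mu$ and $\Sigma_\nu=\bigcap_{\mu<\nu}\Sigma_\mu$. The intersection is nonempty by compactness, and it consists of all $\tau\in\Sigma$ with a prescribed restriction to $E_\nu=\bigcup_{\mu<\nu}E_\mu$. At each successor we add a finite set to $S_\nu$. So $S_\nu$ is finite for finite $\nu$, and $|S_\nu|\le|\nu|$ for infinite $\nu$. For $\nu<\lambda$ we therefore have $|S_\nu|<\lambda$, which means that $S_\nu$ is finite if $\lambda=\omega$.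

**Step 2: the successor step when $x_\nu$ is moved.** Let $X=\mathcal Gx_\nu$, which is finite, and $E'=E_\nu(X)$, which is $\mathcal G$-stable. Pick $\tau\in\Sigma_\nu$. If $\tau(x_\nu)\ne x_\nu$, let $S_{\nu+1}=S_\nu\cup X$, so $E_{\nu+1}=E'$, and let $\Sigma_{\nu+1}$ be the set of elements of $\Sigma$ that agree with $\tau$ on $E'$.

**Step 3: the successor step when $x_\nu$ is fixed.** Now let $\tau(x_\nu)=x_\nu$. We look for $y\in Y_\nu$ such that $1+x_\nu y$ is not an $\ell$-th power in $E'$. The field $E'$ is the directed union of the function fields $M(S)$, where $S$ is finite and $X\subseteq S\subseteq S_\nu\cup X$. The number of such $S$ is finite if $S_\nu$ is finite, and $|S_\nu|<\lambda$ if $S_\nu$ is infinite. By Lemma 13, for each $S$ only finitely many $z\in k^\times$ are such that some place of $M(S)$ above $x_\nu=-1/z$ has ramification index over $\Omega(x_\nu)$ divisible by $\ell$. So altogether fewer than $\lambda$ elements $z$ are excluded, and since $|Y_\nu|=\lambda$ we may pick a non-excluded $y\in Y_\nu$. Put $h=1+x_\nu y$. At a place of $M(S)$ above $x_\nu=-1/y$, the valuation of $h$ is the ramification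 index, which is prime to $\ell$. So $h$ is not an $\ell$-th power in any $M(S)$, and hence $h\notin E'^{\,\ell}$.

Thus the one-element family $h$ is independent in $E'^\times/E'^{\times\ell}$, and $h$ is fixed by $\tau$. Let $s^\ell=h$. Lemma 10 with $E=E'$ gives $\tau'\in\Sigma$ with $\tau'|_{E'}=\tau|_{E'}$ and $\tau'(s)=\zeta s$. Let $S_{\nu+1}$ be $S_\nu\cup X$ together with all $\ell$-th roots of the elements $1+xy$ with $x\in X$. This adds a finite set, and $S_{\nu+1}$ is $\mathcal G$-stable, since $\mathcal G$ permutes $X$ and fixes $y$. Let $\Sigma_{\nu+1}$ be the set of elements of $\Sigma$ that agree with $\tau'$ on $E_{\nu+1}$. As $\tau'$ agrees with $\tau$ on $E_\nu$, we have $\Sigma_{\nu+1}\subseteq\Sigma_\nu$.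

**Step 4: conclusion.** Take $\sigma'\in\Sigma_\lambda=\bigcap_{\nu<\lambda}\Sigma_\nu$. By Lemma 9, $(\Omega',\sigma')$ is an $\ell$-pair as required, with $k'\cap\Omega=k$. Let $x\in k'\setminus k$ and $Y\in\mathcal Y$. Then $x\notin\Omega$, so $(x,Y)=(x_\nu,Y_\nu)$ for some $\nu$. Since $\sigma'\in\Sigma_{\nu+1}$ fixes $x_\nu$ and agrees on $E'$ with the automorphism $\tau$ used at $\nu$, we have $\tau(x_\nu)=x_\nu$. So Step 3 was carried out, and $\sigma'(s)=\zeta s\ne s$ for an $\ell$-th root $s$ of $1+xy$ with $y\in Y$. By Lemma 2(2), $1+xy\notin(k')^\ell$. $\square$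

**Proof of Theorem 16.**

**Step 1: list the sets and build the tower.** Every subset of $\lambda^+$ of size $\lambda$ is contained in some ordinal $\gamma<\lambda^+$, because $\lambda^+$ is regular. There are $\lambda^+$ such $\gamma$, each with at most $2^\lambda=\lambda^+$ subsets. So there are exactly $\lambda^+$ subsets of $\lambda^+$ of size $\lambda$. Enumerate them as $(Y_\nu)_{\nu<\lambda^+}$.

Let $\Omega_0$ be an algebraically closed field of characteristic $p$ with underlying set $\lambda$, and let $\sigma_0=\mathrm{id}$. Build an increasing chain $(\Omega_\beta,\sigma_\beta)_{\beta<\lambda^+}$ of $\ell$-pairs of size $\lambda$ whose underlying sets are ordinals below $\lambda^+$. At limits take unions. The underlying set is then a supremum of at most $\lambda$ ordinals below $\lambda^+$, so it is an ordinal below $\lambda^+$. At stage $\beta$ let $K_\beta=\mathrm{Fix}(\sigma_\beta)\supseteq\Omega_0\supseteq\mu_\ell$, and apply Lemma 17 with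
$$\mathcal Y_\beta=\{Y_\nu:\ \nu<\beta,\ Y_\nu\subseteq K_\beta^\times\},$$
a family of at most $\lambda$ sets. The $\lambda$ new elements of $\Omega_{\beta+1}$ can be named so that its underlying set is again an ordinal below $\lambda^+$. Call the new transcendental element $t_\beta$. Let $(\Omega,\sigma)$ be the union of the chain. Its underlying set is $\lambda^+$, since the underlying ordinals increase strictly. Put $K=\mathrm{Fix}(\sigma)=\bigcup_{\beta<\lambda^+}K_\beta$.

**Step 2: verify the properties of $K$.** We have $K\cap\Omega_\beta=K_\beta$ and $t_\beta\in K_{\beta+1}\setminus K_\beta$, so $|K|=\lambda^+$ and $K\ne K_\gamma$ for all $\gamma$. By Lemmas 2 and 7, $K$ is perfect and large. As in (8), $K^\ell\cap K_\beta=K_\beta^\ell$. Hence, for all $\beta<\lambda^+$,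
$$\text{for } x\in K_{\beta+1}\setminus K_\beta \text{ and } Y\in\mathcal Y_\beta \text{ there is } y\in Y \text{ with } 1+xy\notin K^\ell. \tag{9}$$
The set $\Omega_0^\times=K_0^\times$ has size $\lambda$, so it is some $Y_\nu$, and $Y_\nu\in\mathcal Y_\beta$ for all $\beta>\nu$. By (9) with $x=t_\beta$ for such a $\beta$, not every element of $K$ is an $\ell$-th power, so $G_K\ne1$. As in Section 8, Step 4, $G_K$ is a procyclic pro-$\ell$ group, and $\sqrt{-1}\in\Omega_0\subseteq K$, so $G_K\cong\mathbb Z_\ell$.

**Step 3: exclude topologies.** Suppose a topology on $K$ satisfies (a)–(d). As in Proposition 8, there is a neighborhood $W$ of $0$ with $W\cdot W\subseteq A$. Step 1 of that proof uses only (a), (b) and $K\ne K_\gamma$, so it shows that $W$ is not contained in any $K_\gamma$. If we had $|W|\le\lambda$, then $W$ would lie in some $K_\gamma$ by regularity of $\lambda^+$. So $|W|=\lambda^+$. Choose $Y\subseteq W\setminus\{0\}$ of size $\lambda$. Then $Y=Y_\nu$ for some $\nu$, and $Y\subseteq K_\gamma^\times$ for some $\gamma<\lambda^+$, again by regularity.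

Let $\delta=\max(\nu,\gamma)+1$ and choose $x\in W\setminus K_\delta$. The least $\alpha$ with $x\in K_\alpha$ is a successor $\beta+1>\delta$, so $\beta\ge\delta>\max(\nu,\gamma)$ and $x\in K_{\beta+1}\setminus K_\beta$. Then $\nu<\beta$ and $Y_\nu\subseteq K_\gamma^\times\subseteq K_\beta^\times$, so $Y\in\mathcal Y_\beta$. By (9) there is $y\in Y$ with $1+xy\notin K^\ell$. But $x,y\in W$, so $xy\in W\cdot W\subseteq A$, that is, $1+xy\in K^\ell$. This contradiction proves Theorem 16. $\square$
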